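
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Trace-zero forms of totally real number fields\\ with fundamental discriminant}

\begin{abstract}
The integral trace-zero form of a number field $K$ is the lattice of algebraic integers of trace zero in $K$, with the pairing $(x,y)\mapsto \mathrm{tr}(xy)$. We prove that a totally real octic field with fundamental discriminant is determined up to isomorphism, among all number fields, by its integral trace-zero form, and that every isometry between the two forms is, up to sign, the restriction of a field isomorphism. This proves a conjecture in degree $8$ and removes its tameness hypothesis. By the same method, a totally real field of degree $n$ with fundamental discriminant $d$ is determined by its form among tamely ramified fields if $n\ge3$, and among all number fields if $n\ge5$; in these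 situations the isometries are described when $\gcd(n,d)=1$. The proof compares the size of the entries of a nearly orthogonal matrix with the size forced on them by Galois conjugacy and small denominators.
\end{abstract}

\section{Introduction}

Let $K$ be a number field of degree $n$, with ring of integers $O_K$ and trace $\mathrm{tr}=\mathrm{tr}_{K/\mathbb{Q}}$. Put
\[
K^0=\{x\in K:\mathrm{tr}(x)=0\},\qquad O_K^0=K^0\cap O_K .
\]
The \emph{integral trace-zero form} of $K$ is the isometry class of $(O_K^0,\mathrm{tr})$, the free $\mathbb{Z}$-module $O_K^0$ of rank $n-1$ with the pairing $(x,y)\mapsto\mathrm{tr}(xy)$. An \emph{isometry} is an isomorphism of modules that preserves the pairings.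

Suppose that $K$ is totally real. Its $n$ embeddings identify $K\otimes\mathbb{R}$ with $\mathbb{R}^n$ and the trace pairing with the standard scalar product, so $O_K^0$ is a lattice in the hyperplane orthogonal to $(1,\dots,1)$. Multiplication in $K$ is coordinatewise in $\mathbb{R}^n$, whereas the isometry class of the lattice forgets the coordinate axes. Does the lattice nevertheless remember the field? A field isomorphism $\iota:K\to L$ gives two isometries $\pm\iota:O_K^0\to O_L^0$, and one asks whether isometries can arise in any other way.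

For $n=2$ the first question is easy: if $d$ is the discriminant of $K$, then $O_K^0$ is spanned by $\sqrt d$ ($d$ odd) or $\frac12\sqrt d$ ($d$ even), its determinant is $2d$ or $d/2$, and the square class of $2d$ determines $K$. In higher degree the determinant is $n$ times the discriminant of $K$ as soon as some element of $O_K$ has trace $1$, but the field has to be recovered from the whole form.

A \emph{fundamental discriminant} is the discriminant $d$ of a quadratic field. Thus $v_p(d)\le1$ for odd primes $p$, $v_2(d)\in\{0,2,3\}$, and $\mathbb{Q}(\sqrt d)$ is ramified at $2$ if $d$ is even. A number field is \emph{tamely ramified} if no ramification index is divisible by the residue characteristic. In degree four the following is known: if $K$ is a totally real quartic field with fundamental discriminant, and $L$ is a tamely ramified number field with $(O_K^0,\mathrm{tr})\cong(O_L^0,\mathrm{tr})$, then $K\cong L$. The problem treated here is the octic analogue; its source is \cite{MSRG}.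

\begin{conjecture}\label{conj}
Let $K$ be a totally real octic number field with fundamental discriminant. If $L$ is a tamely ramified number field and $(O_K^0,\mathrm{tr})\cong(O_L^0,\mathrm{tr})$, then $K\cong L$.
\end{conjecture}

The conjecture is true, without the tameness hypothesis, and the isometries can be described.

\begin{theorem}\label{thm:octic}
Let $K$ be a totally real octic field with fundamental discriminant, $L$ any number field, and $\varphi:(O_K^0,\mathrm{tr})\to(O_L^0,\mathrm{tr})$ an isometry. Then $\varphi=\pm\iota|_{O_K^0}$ for a unique sign and a unique field isomorphism $\iota:K\to L$. In particular $K\cong L$, so Conjecture~\ref{conj} holds.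
\end{theorem}

\begin{theorem}\label{thm:all}
Let $K$ be totally real of degree $n\ge3$ with fundamental discriminant $d$, let $L$ be a number field, and let $\varphi:O_K^0\to O_L^0$ be an isometry.
\begin{enumerate}
\item[(a)] If $L$ is tamely ramified, then $K\cong L$.
\item[(b)] If $n\ge5$, then $K\cong L$, with no ramification hypothesis on $L$.
\item[(c)] If $L$ is tamely ramified or $n\ge5$, and if moreover $\gcd(n,d)=1$, then $\varphi=\pm\iota|_{O_K^0}$ for a field isomorphism $\iota:K\to L$.
\end{enumerate}
\end{theorem}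

Part (a) contains the quartic statement above. Isomorphic fields have isometric trace-zero forms, so under the hypotheses of (a) or (b) the form is a complete invariant. We make no claim about dropping tameness for $n=3,4$, nor about the exact set of isometries for $n\neq8$ when $\gcd(n,d)>1$.

\paragraph{The idea.} In the coordinates given by the embeddings, a field isomorphism is a permutation matrix. Given an isometry $\varphi$, we extend it from $K^0$ to $K$ by sending $1$ to a rational integer $\beta$ and look at the $n\times n$ matrix $(m_{\sigma\tau})$ of the extension. Three things are known about its entries.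
\begin{itemize}
\item \emph{Size.} The matrix is nearly orthogonal: the sum of the squares of its $n^2$ entries is $n-1+\beta^2$.
\item \emph{Arithmetic.} The entries are algebraic integers, up to denominators at the primes dividing $\gcd(n,d)$ that can be controlled, provided that $\beta$ lies in a suitable class modulo $n$.
\item \emph{Symmetry.} A Galois group permutes the entries. Because $d$ is fundamental, the Galois closures of $K$ and $L$ have group $S_n$, and if $K\not\cong L$ then \emph{all} $n^2$ entries are conjugate.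
\end{itemize}
If $K\not\cong L$, the product of the entries is therefore a nonzero rational number with small denominator, and the inequality between arithmetic and geometric means bounds the mean square of the entries from below. But this mean square is at most about $\frac14+\frac1n$, since one can take $|\beta|\le n/2$. For large $n$ this is a contradiction with room to spare. In small degrees the work lies in choosing $\beta$ and bounding the denominators.

Section~\ref{sec:ram} collects what a fundamental discriminant says about ramification. Section~\ref{sec:matrix} introduces the matrix. Section~\ref{sec:coprime} treats the easy primes and then carries out the whole argument by hand for cubic fields with $\gcd(d,6)=1$. Sections~\ref{sec:galois} and~\ref{sec:dividing} supply the general symmetry and the general denominator bound, and Section~\ref{sec:octic} proves Theorem~\ref{thm:octic}. Section~\ref{sec:two} refines the analysis at the prime $2$; it is used only when $d$ is even and $n$ is odd or $n\in\{6,10\}$. Section~\ref{sec:all} proves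 Theorem~\ref{thm:all}.

\section{Ramification and discriminants}\label{sec:ram}

For a number field $F$ and a prime $p$ write $O_{F,p}=O_F\otimes\mathbb{Z}_p$ and $F_p=F\otimes\mathbb{Q}_p$; these are the products of the completions of $O_F$ and $F$ at the primes above $p$. The symbol $^\vee$ denotes the dual of a lattice with respect to the trace pairing. The valuation $v$ on $\overline{\mathbb{Q}}_p$ is normalized by $v(p)=1$, and \emph{integral} (at $p$) means $v\ge0$. A finite $\mathbb{Z}_p$-algebra is called \emph{\'etale} here if it is a product of rings of integers of unramified extensions of $\mathbb{Q}_p$; such an algebra is self-dual, and its trace maps onto $\mathbb{Z}_p$ if it is not zero.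

For a prime $P\mid p$ of $F$ let $e_P$, $f_P$ be the ramification index and residue degree, and $d_P$ the exponent of the different. We use the standard facts
\[
v_p(d_F)=\sum_{P\mid p}f_Pd_P,\qquad d_P\ge e_P-1\ \text{ with equality if and only if } p\nmid e_P,
\]
and, for $r\ge0$,
\begin{equation}\label{eq:trdiff}
\mathrm{tr}(O_{F_P})\subset p^r\mathbb{Z}_p\iff re_P\le d_P,
\end{equation}
since the left side says $p^{-r}\in O_{F_P}^\vee$, and $O_{F_P}^\vee$ is the inverse different. In particular the trace of a tame extension is onto, because $e_P\le d_P=e_P-1$ is impossible.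

\begin{lemma}\label{lem:ram}
Let $F$ have degree $n\ge3$ and fundamental discriminant $d$, and let $p\mid d$. Then $O_{F,p}=R\times E$, where $R$ is the ring of integers of a ramified quadratic extension of $\mathbb{Q}_p$ and $E\ne0$ is \'etale over $\mathbb{Z}_p$ of rank $n-2$. In particular $F$ is wildly ramified at $2$ if $d$ is even. Moreover $\mathrm{tr}(O_F)=\mathbb{Z}$.
\end{lemma}

\begin{proof}
If $p$ is odd, then $\sum f_Pd_P=1$. So exactly one $P\mid p$ is ramified, with $f_P=d_P=1$. If $P$ were wild, then $d_P\ge e_P\ge p\geq 3$; hence $P$ is tame and $e_P=d_P+1=2$.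

Let $p=2$, so that $\sum f_Pd_P\in\{2,3\}$. A tame ramified $P$ has $e_P\ge3$ odd and $d_P=e_P-1\ge2$; a wild one has $d_P\ge e_P\ge2$. Hence exactly one $P$ is ramified, and $f_P=1$. Suppose $P$ is tame. Then all completions of $F$ at $2$ are tame, so the inertia group acts on $\mathrm{Hom}(F,\overline{\mathbb{Q}}_2)$ through a group of odd order, hence by even permutations. It therefore fixes $\sqrt d=\pm\det(\sigma_i(e_j))$, where $(e_j)$ is a $\mathbb{Z}$-basis of $O_F$ and $\sigma_i$ runs through the embeddings. So $\mathbb{Q}_2(\sqrt d)/\mathbb{Q}_2$ is unramified, which is false for an even fundamental discriminant. Thus $P$ is wild, $e_P$ is even and $e_P\le d_P\le3$, so $e_P=2$.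

In both cases the other primes above $p$ form an \'etale factor $E$ of rank $n-2\ge1$. So at every prime, whether or not it divides $d$, there is an unramified factor, whose trace is onto. Hence $\mathrm{tr}(O_F)=\mathbb{Z}$.
\end{proof}

The hypothesis $n\ge3$ matters: $\mathbb{Q}(\sqrt2)$ has fundamental discriminant $8$, but its integers $x+y\sqrt2$ have even trace.

\paragraph{Notation at a prime $p\mid d$.} We have $R=\mathbb{Z}_p[\pi]$ with $\pi^2=\mu\in\mathbb{Z}_p$, where $\mu\in p\mathbb{Z}_p^\times$, or $p=2$ and $\mu\equiv3\bmod4$. (In the last case $\pi$ is a unit.) Write $1_R=(1,0)\in R\times E$, and regard elements of $R$ and $E$, and of their fraction algebras, as elements of $F_p$ by extending with $0$. The basis of $R^\vee$ dual to $(1_R,\pi)$ is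
\[
a=\tfrac12\,1_R,\qquad b=\frac{\pi}{2\mu}=\frac1{2\pi},
\]
so $R^\vee=(2\pi)^{-1}R$. As $\mathrm{disc}(R)=4\mu$ and $\mathrm{disc}(E)$ is a unit, $v(2\pi)=\frac12v(4\mu)=\frac12v_p(d)$. Fix an embedding $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p$. Then embeddings of $F$ into $\overline{\mathbb{Q}}$ become $\mathbb{Q}_p$-algebra homomorphisms $F_p\to\overline{\mathbb{Q}}_p$; two of them factor through $R$ and kill $E$, and the others factor through $E$ and kill $R$. Writing $S$ for the set of those two, we have for $x\in O_{F,p}^\vee$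
\begin{equation}\label{eq:dualval}
v(\sigma(x))\ge0\ \text{ if }\sigma\notin S,\qquad v(\sigma(x))\ge-\tfrac12v_p(d)\ \text{ for all }\sigma .
\end{equation}

\begin{lemma}\label{lem:disc}
In the situation of Theorem~\ref{thm:all}, $L$ is totally real of degree $n$. If $L$ is tamely ramified or $n\ge5$, then $d_L=d_K=d$. If $L$ is tamely ramified, then $d$ is odd.
\end{lemma}

\begin{proof}
Comparing ranks gives $[L:\mathbb{Q}]=n$. The trace form of $L\otimes\mathbb{R}=\mathbb{R}\perp(L^0\otimes\mathbb{R})$ is positive definite, because $\mathrm{tr}(1)=n>0$ and $L^0\otimes\mathbb{R}\cong K^0\otimes\mathbb{R}$. Its signature is $(r_1+r_2,r_2)$, where $r_1$ and $r_2$ are the numbers of real and complex places of $L$. So $r_2=0$.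

Let $\mathrm{tr}(O_L)=t\mathbb{Z}$; then $t\mid\mathrm{tr}(1)=n$. The trace maps $O_L$ onto $t\mathbb{Z}$ and $\mathbb{Z}\oplus O_L^0$ onto $n\mathbb{Z}$, both with kernel $O_L^0$. So $[O_L:\mathbb{Z}\oplus O_L^0]=n/t$, and $n\,\mathrm{disc}(O_L^0)=(n/t)^2d_L$, that is, $\mathrm{disc}(O_L^0)=nd_L/t^2$. For $K$ the trace is onto by Lemma~\ref{lem:ram}, so $\mathrm{disc}(O_K^0)=nd_K$. Hence
\begin{equation}\label{eq:tsq}
d_L=t^2d_K .
\end{equation}

If $L$ is tame, then $t=1$ by \eqref{eq:trdiff}, so $d_L=d$ is fundamental; Lemma~\ref{lem:ram} for $L$ shows that $d$ is odd.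

Now let a prime $p$ divide $t$ and put $r=v_p(t)\ge1$. Considering elements supported in one factor of $O_{L,p}$, we get $\mathrm{tr}(O_{L_P})\subset p^r\mathbb{Z}_p$ for all $P\mid p$. So $d_P\ge re_P$ by \eqref{eq:trdiff}, and $v_p(d_L)\ge r\sum e_Pf_P=rn$. With \eqref{eq:tsq},
\begin{equation}\label{eq:tbound}
(n-2)r\le v_p(d_K),
\end{equation}
and $v_p(d_K)\le3$, with $v_p(d_K)\le1$ if $p$ is odd. If $n\ge5$ this forces $p=2$ and $n=5$, contradicting $p\mid t\mid n$. So $t=1$ for $n\ge5$.
\end{proof}

\begin{remark}
For $n=3$ and $n=4$, \eqref{eq:tbound} leaves the cases $t=3$ with $3\mid d$ and $t=2$ with $d$ even. This is one place where tameness enters Theorem~\ref{thm:all}(a).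
\end{remark}

\paragraph{Standing assumptions.} From now on $n\ge3$, $K$ and $L$ are totally real of degree $n$ with $d_K=d_L=d$ fundamental (so $|d|>1$ and $d$ is not a square), and $\varphi:O_K^0\to O_L^0$ is an isometry. Put $O_{K,p}^0=O_K^0\otimes\mathbb{Z}_p$ and $K_p^0=K^0\otimes\mathbb{Q}_p$, and similarly for $L$; we extend $\varphi$ linearly to $K^0\to L^0$ and to $K_p^0\to L_p^0$. Lemma~\ref{lem:ram} applies to both fields. At $p\mid d$ the objects belonging to $L$ carry a prime: $O_{L,p}=R'\times E'$, $\pi'$, $\mu'$, $a'$, $b'$, $S'$.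

\section{The matrix of an isometry}\label{sec:matrix}

Let $I=\mathrm{Hom}(K,\overline{\mathbb{Q}})$, $J=\mathrm{Hom}(L,\overline{\mathbb{Q}})$ with $\overline{\mathbb{Q}}\subset\mathbb{C}$. Let $\widetilde K,\widetilde L$ be the Galois closures, $\Omega=\widetilde K\widetilde L\subset\mathbb{R}$ their compositum, and $H=\mathrm{Gal}(\Omega/\mathbb{Q})$, which embeds in $\mathrm{Sym}(I)\times\mathrm{Sym}(J)$ by $g(\sigma)=g\circ\sigma$, $g(\tau)=g\circ\tau$.

For a $\mathbb{Q}$-linear map $\psi:K\to L$ put
\begin{equation}\label{eq:m}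
m_{\sigma\tau}=\sum_k\sigma(e_k^*)\,\tau(\psi(e_k))\qquad(\sigma\in I,\ \tau\in J),
\end{equation}
where $(e_k)$ is a basis of $K$ and $(e_k^*)$ its trace-dual basis. Since $x=\sum_k\mathrm{tr}(e_k^*x)e_k$ and $\mathrm{tr}(e_k^*x)=\sum_\sigma\sigma(e_k^*)\sigma(x)$,
\begin{equation}\label{eq:mmatrix}
\tau(\psi(x))=\sum_{\sigma}m_{\sigma\tau}\,\sigma(x)\qquad(x\in K).
\end{equation}
So $(m_{\sigma\tau})$ is the matrix of $\psi$ in the coordinates given by the embeddings; in particular it does not depend on the basis. Exchanging the roles of $(e_k)$ and $(e_k^*)$ gives also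
\begin{equation}\label{eq:mdual}
m_{\sigma\tau}=\sum_k\sigma(e_k)\,\tau(\psi(e_k^*)).
\end{equation}
After fixing $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p$ we may use any $\mathbb{Q}_p$-basis of $K_p$ in these formulas. Finally, $m_{\sigma\tau}\in\Omega\subset\mathbb{R}$, and \eqref{eq:m} shows
\begin{equation}\label{eq:equiv}
g(m_{\sigma\tau})=m_{g\sigma,\,g\tau}\qquad(g\in H).
\end{equation}

An isometry of trace-zero modules says nothing about $1$, so we leave the image of $1$ as a parameter. For $\beta\in\mathbb{Z}$ let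
\begin{equation}\label{eq:psi}
\psi_\beta(x)=\varphi\Bigl(x-\frac{\mathrm{tr}\,x}n\Bigr)+\beta\,\frac{\mathrm{tr}\,x}n ,
\end{equation}
and let $(m_{\sigma\tau})$ denote its matrix. Since $\mathrm{tr}(x)=\sum_\sigma\sigma(x)$,
\begin{equation}\label{eq:shift}
\text{replacing $\beta$ by $\beta'$ adds $(\beta'-\beta)/n$ to every entry.}
\end{equation}
Over $\mathbb{R}$, $\psi_\beta$ maps $K\otimes\mathbb{R}=\mathbb{R}^I$ to $L\otimes\mathbb{R}=\mathbb{R}^J$, restricts to an isometry $1^\perp\to1^\perp$, and sends $1$ to $\beta\cdot1$. Summing the squared lengths of the images of an orthonormal basis that contains $n^{-1/2}(1,\dots,1)$, and evaluating \eqref{eq:mmatrix} at $x=1$, we get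
\begin{equation}\label{eq:size}
\sum_{\sigma,\tau}m_{\sigma\tau}^2=n-1+\beta^2,\qquad\sum_\sigma m_{\sigma\tau}=\beta\quad\text{for every }\tau .
\end{equation}
In particular the matrix is not zero. The following lemma turns denominators and symmetry into a lower bound for size.

\begin{lemma}\label{lem:amgm}
Let $X\subset I\times J$ be an $H$-orbit with $N$ elements on which the $m_{\sigma\tau}$ are not all zero. For each prime $p$ let $c_p\ge0$ be such that $\sum_{X}v(m_{\sigma\tau})\ge-c_p$ for some embedding $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p$, with $c_p=0$ for almost all $p$. Then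
\[
\frac1N\sum_{X}m_{\sigma\tau}^2\ \ge\ \prod_pp^{-2c_p/N}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:equiv} the entries in $X$ are conjugate, so none is zero, and their product $q$ is fixed by $H$. Hence $q\in\mathbb{Q}^\times$, $v_p(q)\ge-c_p$ and $|q|=\prod_pp^{v_p(q)}\ge\prod_pp^{-c_p}$. By the inequality between arithmetic and geometric means the left side is at least $|q|^{2/N}$.
\end{proof}

\section{Primes not dividing $n$, and a model case}\label{sec:coprime}

\subsection{Integrality away from $n$}

If $p\nmid n$, then $O_{K,p}=\mathbb{Z}_p\oplus O_{K,p}^0$, so extending $\varphi$ by $1\mapsto1$ causes no denominators. At primes dividing $d$ the dual basis in \eqref{eq:m} does have denominators; for odd $p$ they cancel.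

\begin{lemma}\label{lem:coprime}
Let $p\nmid n$, and suppose that $p$ is odd or $p\nmid d$. Then all $m_{\sigma\tau}$ are integral at $p$, for every $\beta\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
By \eqref{eq:shift} we may take $\beta=1$. Then $\psi=\psi_1$ is an isometry of $O_{K,p}$ onto $O_{L,p}$, hence of $O_{K,p}^\vee$ onto $O_{L,p}^\vee$. If $p\nmid d$, then $O_{K,p}^\vee=O_{K,p}$, and \eqref{eq:m} for a basis of $O_{K,p}$ has integral terms only.

Let $p\mid d$, $p$ odd. Use the basis $1_R,\pi,(\epsilon_l)$ of $O_{K,p}$, where $(\epsilon_l)$ is a basis of $E$; the dual basis is $\frac12 1_R,\frac1{2\pi},(\epsilon_l^*)$ with $\epsilon_l^*\in E$. Every term of \eqref{eq:m} is visibly integral except $\sigma(\frac1{2\pi})\tau(\psi(\pi))$. Here $\sigma(\frac1{2\pi})$ is $0$ or has valuation $-\frac12$. On the other hand $\pi=2\mu\cdot\frac1{2\pi}\in pO_{K,p}^\vee$, so $\psi(\pi)\in pO_{L,p}^\vee$ and $v(\tau(\psi(\pi)))\ge1-\frac12=\frac12$ by \eqref{eq:dualval}.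
\end{proof}

For $p=2\mid d$ the term with $\frac121_R$ would also need attention; we return to this in Section~\ref{sec:two}.

\subsection{The model: cubic fields with $\gcd(d,6)=1$}

Here every step of the method can be seen in its simplest form: there are no denominators, and the final inequalities hold with much room.

\begin{proposition}\label{prop:cubic}
Let $n=3$ and $\gcd(d,6)=1$. Then $\varphi=\pm\iota|_{O_K^0}$ for a field isomorphism $\iota:K\to L$.
\end{proposition}

\begin{proof}
\emph{The choice of $\beta$.} Only $p=3$ needs care. As $3\nmid d$, $O_{K,3}$ is \'etale and self-dual, and it contains an element $x_0$ of trace $1$. So $O_{K,3}=O_{K,3}^0+\mathbb{Z}_3x_0$. Since $O_{K,3}/O_{K,3}^0$ is torsion-free, every linear form on $O_{K,3}^0$ extends to $O_{K,3}$, hence is given by an element of $O_{K,3}$. So the dual $D_K$ of $O_{K,3}^0$ in $K_3^0$ is the orthogonal projection of $O_{K,3}$, that is, $D_K=O_{K,3}^0+\mathbb{Z}_3y_0$ with $y_0=x_0-\frac13$. Since $y_0\notin O_{K,3}$ and $3y_0\in O_{K,3}^0$, the group $D_K/O_{K,3}^0$ has order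 $3$ and is generated by $y_0$. Likewise for $L$, with $x_0'$ and $y_0'=x_0'-\frac13$. The isometry $\varphi$ maps $D_K$ onto $D_L$, so $\varphi(y_0)\equiv\beta y_0'$ modulo $O_{L,3}^0$ for some $\beta\in\{1,-1\}$. With this $\beta$,
\[
\psi_\beta(x_0)=\varphi(y_0)+\frac\beta3\in\beta\Bigl(x_0'-\frac13\Bigr)+\frac\beta3+O_{L,3}^0\subset O_{L,3},
\]
so $\psi_\beta(O_{K,3})\subset O_{L,3}$, and \eqref{eq:m} for a basis of the self-dual lattice $O_{K,3}$ shows that all $m_{\sigma\tau}$ are integral at $3$. By Lemma~\ref{lem:coprime} they are integral at all other primes. So the nine numbers $m_{\sigma\tau}$ are algebraic integers, and by \eqref{eq:size} the sum of their squares is $2+\beta^2=3$.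

\emph{$K\cong L$.} Suppose not. As $d$ is not a square, $\widetilde K$ and $\widetilde L$ have group $S_3$, and both contain $\mathbb{Q}(\sqrt d)$. They are different, since the cubic subfields of an $S_3$-field are all isomorphic. So $\widetilde K\cap\widetilde L$, a Galois extension of $\mathbb{Q}$ between $\mathbb{Q}(\sqrt d)$ and $\widetilde K$ and different from $\widetilde K$, is $\mathbb{Q}(\sqrt d)$, and $\mathrm{Gal}(\Omega/\widetilde L)\cong\mathrm{Gal}(\widetilde K/\mathbb{Q}(\sqrt d))=A_3$. This group fixes $J$ pointwise and is transitive on $I$; as $H$ is transitive on $J$, it is transitive on $I\times J$. Lemma~\ref{lem:amgm} with $N=9$ and all $c_p=0$ gives $\frac39\ge1$, a contradiction.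

\emph{The isometries.} Composing $\varphi$ with an isomorphism $L\cong K$ we may assume $L=K$, with a new $\beta=\pm1$ chosen as above. Then $H=S_3$ acts diagonally on $I\times I$, and the six off-diagonal pairs form one orbit. If the off-diagonal entries were not all zero, Lemma~\ref{lem:amgm} would give $\frac36\ge1$. So they vanish; by \eqref{eq:size} every diagonal entry is $\beta$, hence $\psi_\beta=\beta\cdot\mathrm{id}$ and $\varphi=\beta\cdot\mathrm{id}$.
\end{proof}

In general, three things change. First, transitivity on $I\times J$ needs a different argument. Second, when $p$ divides both $n$ and $d$, the group $D_K/O_{K,p}^0$ need not be cyclic, $\varphi(y_0)$ need not be congruent to a multiple of $y_0'$, and $\psi_\beta$ need not map $O_{K,p}$ into $O_{L,p}$; denominators appear. Third, the prime $2$ needs extra care when $d$ is even.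

\section{Galois groups}\label{sec:galois}

\begin{lemma}\label{lem:galois}
$\mathrm{Gal}(\widetilde K/\mathbb{Q})=\mathrm{Sym}(I)$ and $\mathrm{Gal}(\widetilde L/\mathbb{Q})=\mathrm{Sym}(J)$. If $K\not\cong L$, then $H$ is transitive on $I\times J$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ram} an inertia group at $p\mid d$ acts on $I$ as the group generated by a transposition: it interchanges the two embeddings that factor through $R$ and fixes the others. The same holds on $J$. For $p\nmid d$ inertia acts trivially on both. By Minkowski's theorem $\mathbb{Q}$ has no nontrivial extension unramified at all primes, so the inertia groups generate the Galois group. Thus $\mathrm{Gal}(\widetilde K/\mathbb{Q})$ is a transitive subgroup of $\mathrm{Sym}(I)$ generated by transpositions. The graph on $I$ whose edges are these transpositions is connected, so the group is $\mathrm{Sym}(I)$; likewise for $L$.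

Let $N=\mathrm{Gal}(\Omega/\widetilde L)$. It fixes $J$ pointwise, so it embeds into $\mathrm{Sym}(I)$, and its image is normal there, because $N$ is normal in $H$ and $H$ maps onto $\mathrm{Sym}(I)$.

Suppose $N\ne1$. A nontrivial normal subgroup of the primitive group $\mathrm{Sym}(I)$ is transitive on $I$. As $H$ is transitive on $J$ and $N$ fixes $J$ pointwise, $H$ is transitive on $I\times J$.

Suppose $N=1$; we show $K\cong L$. Now $H\to\mathrm{Sym}(J)$ is bijective, and $H\to\mathrm{Sym}(I)$ is onto, hence bijective as well, since $|I|=|J|$. So $H$ is the graph of an isomorphism $\alpha:\mathrm{Sym}(I)\to\mathrm{Sym}(J)$. There is a prime $p\mid d$, and an inertia group at $p$ in $H$ projects onto groups generated by a transposition in $\mathrm{Sym}(I)$ and in $\mathrm{Sym}(J)$. So $\alpha$ maps one transposition to a transposition; by conjugation it maps every transposition to a transposition.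

Number $I=\{1,\dots,n\}$. The transpositions $(1\,i)$, $i\ge2$, go to $n-1$ transpositions that generate $\mathrm{Sym}(J)$ and pairwise do not commute; regarded as edges on $J$, they pairwise meet. They have a common point. This is clear for $n=3$. For $n\ge4$, suppose three of them have no common point. They form a triangle, and any further edge has at most one vertex in the triangle and therefore misses one of its sides; so these are all the edges and $n=4$. But a triangle generates a group of order $6$, not $S_4$. Hence any three of the edges have a common point, and all contain the point common to the first two. So $\alpha((1\,i))=(c\,c_i)$ with distinct $c,c_2,\dots,c_n$, and $\alpha$ is conjugation by the bijection $\gamma:I\to J$, $1\mapsto c$, $i\mapsto c_i$. In other words $\gamma$ is $H$-equivariant. Then $\sigma\in I$ and $\gamma(\sigma)\in J$ have the same stabilizer in $H$, so $\sigma(K)=\gamma(\sigma)(L)$ and $K\cong L$.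
\end{proof}

\section{Denominators at an arbitrary prime}\label{sec:dividing}

Fix a prime $p$ and an embedding $\overline{\mathbb{Q}}\subset\overline{\mathbb{Q}}_p$. The dual of $O_{K,p}^0$ in $K_p^0$ is
\begin{equation}\label{eq:DK}
D_K=\Bigl\{x-\frac{\mathrm{tr}(x)}n:\ x\in O_{K,p}^\vee\Bigr\},
\end{equation}
the orthogonal projection of $O_{K,p}^\vee$: since $O_{K,p}/O_{K,p}^0$ is torsion-free, every linear form on $O_{K,p}^0$ extends to $O_{K,p}$. Clearly $\varphi(D_K)=D_L$.

Choose $x_0\in O_{K,p}$ with $\mathrm{tr}(x_0)=1$, which is possible by Lemma~\ref{lem:ram}, and put $y_0=x_0-\frac1n\in D_K$. Then $O_{K,p}=O_{K,p}^0+\mathbb{Z}_px_0$, so only the image of $x_0$ matters for the choice of $\beta$. By \eqref{eq:DK} for $L$ we can write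
\begin{equation}\label{eq:z}
\varphi(y_0)=z-\frac{\mathrm{tr}(z)}n\qquad\text{with } z\in O_{L,p}^\vee,\quad\mathrm{tr}(z)\in\mathbb{Z}_p .
\end{equation}
The right value of $\beta$ is one that makes $\psi_\beta(x_0)=\varphi(y_0)+\beta/n$ equal to $z$ up to an element of $\mathbb{Z}_p$.

\begin{lemma}\label{lem:general}
Suppose $\beta\equiv\mathrm{tr}(z)\bmod p^{v_p(n)}$ (no condition if $p\nmid n$). If $p\nmid d$, all $m_{\sigma\tau}$ are integral at $p$. If $p\mid d$, then
\[
v(m_{\sigma\tau})\ge0\ \text{ if }\ \sigma\notin S\text{ and }\tau\notin S',\qquad v(m_{\sigma\tau})\ge-\tfrac12v_p(d)\ \text{ always.}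
\]
\end{lemma}

\begin{proof}
Let $(e_k)$ be a $\mathbb{Z}_p$-basis of $O_{K,p}$. From
$e_k-\frac{\mathrm{tr}\,e_k}n=\bigl(e_k-\mathrm{tr}(e_k)x_0\bigr)+\mathrm{tr}(e_k)\,y_0$ we get
\[
\psi_\beta(e_k)=\varphi\bigl(e_k-\mathrm{tr}(e_k)x_0\bigr)+\mathrm{tr}(e_k)\Bigl(z+\frac{\beta-\mathrm{tr}(z)}n\Bigr)=o_k+\mathrm{tr}(e_k)\,z
\]
with $o_k\in O_{L,p}$, because $e_k-\mathrm{tr}(e_k)x_0\in O_{K,p}^0$ and $(\beta-\mathrm{tr}(z))/n\in\mathbb{Z}_p$. Since $\sum_k\mathrm{tr}(e_k)e_k^*=1$, \eqref{eq:m} becomes
\[
m_{\sigma\tau}=\sum_k\sigma(e_k^*)\,\tau(o_k)+\tau(z),\qquad e_k^*\in O_{K,p}^\vee,\quad z\in O_{L,p}^\vee .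
\]
If $p\nmid d$, the lattices $O_{K,p}$ and $O_{L,p}$ are self-dual and everything is integral. If $p\mid d$, apply \eqref{eq:dualval} to $e_k^*$ and to $z$.
\end{proof}

For $p\mid d$ we call a pair $(\sigma,\tau)$ with $\sigma\in S$ or $\tau\in S'$ \emph{exceptional} at $p$. There are
\begin{equation}\label{eq:count}
n^2-(n-2)^2=4n-4
\end{equation}
exceptional pairs.

\section{Proof of Theorem~\ref{thm:octic}}\label{sec:octic}

Let $n=8$. By Lemma~\ref{lem:disc} the standing assumptions hold for any $L$. Choose $x_0,y_0,z$ as in Section~\ref{sec:dividing} for $p=2$, and $\beta\equiv\mathrm{tr}(z)\bmod8$ with $|\beta|\le4$.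

\paragraph{$\beta$ is odd.} For $j\in\mathbb{Z}$ we have $jy_0=jx_0-\frac j8\in O_{K,2}$ if and only if $8\mid j$, so $4y_0\notin O_{K,2}^0$. Next, $4O_{L,2}^\vee\subset O_{L,2}$. This is clear if $d$ is odd. If $d$ is even, $E'$ is self-dual and $4R'^\vee=(2/\pi')R'\subset R'$, since $v(\pi')\le\frac12$. Now suppose $\mathrm{tr}(z)$ were even. Then $4\varphi(y_0)=4z-\frac12\mathrm{tr}(z)$ would lie in $O_{L,2}\cap L_2^0=O_{L,2}^0$, so $4y_0\in O_{K,2}^0$, a contradiction. Hence $\beta\in\{\pm1,\pm3\}$ and, by \eqref{eq:size},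
\begin{equation}\label{eq:sixteen}
\sum_{\sigma,\tau}m_{\sigma\tau}^2=7+\beta^2\le16 .
\end{equation}

\paragraph{Denominators.} By Lemma~\ref{lem:coprime} all $m_{\sigma\tau}$ are integral at every odd prime. By Lemma~\ref{lem:general} they are integral at $2$ if $d$ is odd. If $d$ is even, then $v(m_{\sigma\tau})\ge-\frac32$ at the $28$ pairs that are exceptional at $2$, and $v(m_{\sigma\tau})\ge0$ at the others.

\paragraph{$K\cong L$.} Suppose not. By Lemma~\ref{lem:galois} all $64$ pairs form one orbit, and Lemma~\ref{lem:amgm} applies with $c_2=28\cdot\frac32=42$ and $c_p=0$ for odd $p$. With \eqref{eq:sixteen},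
\[
\tfrac14=\tfrac{16}{64}\ \ge\ \tfrac1{64}\sum m_{\sigma\tau}^2\ \ge\ 2^{-84/64}\ >\ 2^{-2},
\]
a contradiction. (If $L$ is tame, as in Conjecture~\ref{conj}, then $d$ is odd by Lemma~\ref{lem:disc}, all entries are algebraic integers, and the contradiction is $\frac14\ge1$.)

\paragraph{The isometries.} Composing $\varphi$ with an isomorphism $L\cong K$ we may assume $L=K$, $I=J$, $S=S'$, with a new $\beta$ chosen as above. Then $H=\mathrm{Sym}(I)$ acts diagonally and the $56$ off-diagonal pairs form one orbit. Two of the exceptional pairs, $(\sigma,\sigma)$ with $\sigma\in S$, are diagonal. If the off-diagonal entries were not all zero, Lemma~\ref{lem:amgm} with $c_2=(28-2)\cdot\frac32=39$ would give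
\[
\tfrac27=\tfrac{16}{56}\ \ge\ 2^{-78/56}\ >\ 2^{-3/2}\ >\ \tfrac13,
\]
a contradiction. So they vanish. By \eqref{eq:size} every diagonal entry equals $\beta$ and $8\beta^2=7+\beta^2$. Thus $\beta=\pm1$, $\psi_\beta=\beta\cdot\mathrm{id}$ and $\varphi=\pm\mathrm{id}$. For the original $\varphi$ this means $\varphi=\pm\iota|_{O_K^0}$ with a field isomorphism $\iota:K\to L$.

\paragraph{Uniqueness.} By Lemma~\ref{lem:galois}, $\mathrm{Gal}(\widetilde K/\mathbb{Q})=S_8$. A point stabilizer in $S_8$ is its own normalizer, so $K$ has no nontrivial automorphism, and $\iota$ is the only isomorphism $K\to L$. The sign is unique, because $\iota=-\iota$ on $O_K^0$ would give $O_K^0=0$. This proves Theorem~\ref{thm:octic}. \qed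

\begin{remark}
The argument for the isometries uses that $\beta$ is odd: if $\beta=\pm4$ were allowed, the upper bound $\frac27$ would become $\frac{23}{56}>0.4$, while the lower bound is $2^{-78/56}<2^{-4/3}<0.4$.
\end{remark}

\section{The prime $2$ when $d$ is even}\label{sec:two}

In small degrees other than $8$, Lemma~\ref{lem:general} can lose too much at $2$ when $d$ is even. For instance, let $n=6$ and $v_2(d)=3$, and suppose that there are no denominators at odd primes. Then Lemmas~\ref{lem:general} and~\ref{lem:amgm} bound the mean square of the entries from below only by $8^{-4\cdot5/36}=2^{-5/3}<\frac13$, whereas for $\beta=\pm3$ it equals $\frac{14}{36}>\frac13$. In this section we assume $p=2\mid d$ and show that for $n$ odd there are no denominators at $2$ at all, and that for $n\equiv2\bmod4$ and $\beta$ of suitable parity either there are none or $2m_{\sigma\tau}$ is always integral. The reason is that the ramified factors of $K$ and $L$ at $2$ are nearly the same, and that $\varphi$ must respect the quadratic structure on the finite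 quotient of the dual lattice by the lattice.

\subsection{Comparing the two ramified factors}

\begin{lemma}\label{lem:compare}
After multiplying $\pi'$ by a unit of $\mathbb{Z}_2$ we have $\mu'/\mu\in\{1,5\}$. In particular $\mu$ and $\mu'$ have the same parity. With this choice the following are integral for all $\sigma\in I$, $\tau\in J$:
\begin{equation}\label{eq:three}
\sigma(1_R)\tau(a')\pm\sigma(\pi)\tau(b'),\qquad\text{and, if $\mu$ is odd,}\quad\sigma(1_R)\tau(b')+\sigma(\pi)\tau(a').
\end{equation}
\end{lemma}

\begin{proof}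
Modulo squares of units, $d$ is $\mathrm{disc}(O_{K,2})=4\mu\,\mathrm{disc}(E)$. As $E$ is \'etale, inertia acts trivially on its homomorphisms to $\overline{\mathbb{Q}}_2$. So $\mathrm{disc}(E)$ is a unit, $\mathbb{Q}_2(\sqrt{\mathrm{disc}(E)})$ is unramified, and $\mathrm{disc}(E)\in\{1,5\}$ modulo unit squares. The same holds for $L$, with the same $d$. Hence $\mu'/\mu\in\{1,5\}$ modulo unit squares, and a unit square is absorbed by rescaling $\pi'$.

If $\sigma\notin S$ or $\tau\notin S'$, the expressions in \eqref{eq:three} are $0$. Let $\sigma\in S$, $\tau\in S'$ and $\theta=\tau(\pi')/\sigma(\pi)$. Then $\theta^2=\mu'/\mu\in\{1,5\}$, so $\theta$ is a unit and $\frac{1\pm\theta}2$, a root of $X^2-X+\frac{1-\theta^2}4$, is integral. With $a'=\frac12 1_{R'}$ and $b'=\frac1{2\pi'}=\frac{\pi'}{2\mu'}$, the first expression is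
\[
\tfrac12\pm\frac{\sigma(\pi)}{2\tau(\pi')}=\tfrac12(1\pm\theta^{-1})=\theta^{-1}\,\frac{\theta\pm1}2 ,
\]
which is integral. If $\mu$ is odd, so is $\mu'$, and the second expression is
\[
\frac{\tau(\pi')}{2\mu'}+\frac{\sigma(\pi)}2=\frac{\sigma(\pi)}{\mu'}\cdot\frac{\mu'+\theta}2=\frac{\sigma(\pi)}{\mu'}\Bigl(\frac{\mu'-1}2+\frac{1+\theta}2\Bigr),
\]
which is integral.
\end{proof}

From now on $\pi'$ is normalized in this way.

\begin{lemma}\label{lem:finite}
Let $B=\langle\alpha\rangle\oplus\langle b\rangle$ be a finite abelian group with a symmetric bilinear form $B\times B\to\mathbb{Q}_2/\mathbb{Z}_2$ such that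
$\alpha$ has order $2$, $b$ has order $2$ if $\mu$ is odd and $4$ if $\mu$ is even, and
\[
\alpha\cdot\alpha=\tfrac12,\qquad\alpha\cdot b=0,\qquad b\cdot b=\frac1{2\mu} .
\]
Let $B'=\langle\alpha'\rangle\oplus\langle b'\rangle$ be a group with the same properties for $\mu'$ in place of $\mu$, and $f:B\to B'$ an isomorphism that preserves the forms. If $\mu$ is odd, then $\{f(\alpha),f(b)\}=\{\alpha',b'\}$. If $\mu$ is even, then $f(\alpha)=\alpha'$ and $f(b)=\pm b'$.
\end{lemma}

\begin{proof}
Call $x\cdot x$ the norm of $x$. If $\mu$ is odd, then $b\cdot b=\frac12$ in $\mathbb{Q}_2/\mathbb{Z}_2$ and $(\alpha+b)\cdot(\alpha+b)=0$. So $\alpha,b$ are exactly the elements of norm $\frac12$, and likewise in $B'$.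

Let $\mu$ be even, so $v(\mu)=v(\mu')=1$. Since $\mu'-\mu\in\{0,4\mu\}$, the difference $\frac1{2\mu}-\frac1{2\mu'}=\frac{\mu'-\mu}{2\mu\mu'}$ lies in $\mathbb{Z}_2$. Write $f(b)=jb'+w\alpha'$ with $w\in\{0,1\}$. It has order $4$, so $j\equiv\pm1\bmod4$, and its norm is $\frac1{2\mu'}+\frac{w}2$; comparing with $b\cdot b$ gives $w=0$. So $f(b)=\pm b'$. The element $f(\alpha)$ has order $2$ and is orthogonal to $b'$. Of the elements $\alpha',2b',\alpha'+2b'$ of order $2$, the last two are not orthogonal to $b'$, because $2b'\cdot b'=\frac1{\mu'}\ne0$ in $\mathbb{Q}_2/\mathbb{Z}_2$. So $f(\alpha)=\alpha'$.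
\end{proof}

\subsection{Odd degree}

\begin{lemma}\label{lem:odd}
If $d$ is even and $n$ is odd, all $m_{\sigma\tau}$ are integral at $2$, for every $\beta\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
By \eqref{eq:shift} we may take $\beta=1$; then $\psi=\psi_1$ is an isometry of $O_{K,2}=\mathbb{Z}_2\oplus O_{K,2}^0$ onto $O_{L,2}$ and of $O_{K,2}^\vee$ onto $O_{L,2}^\vee$. Use \eqref{eq:mdual} with the basis $1_R,\pi,(\epsilon_l)$, where $(\epsilon_l)$ is a basis of $E$; the dual basis is $a,b,(\epsilon_l^*)$ with $\epsilon_l^*\in E$. Modulo integral terms,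
\[
m_{\sigma\tau}\equiv\sigma(1_R)\,\tau(\psi(a))+\sigma(\pi)\,\tau(\psi(b)).
\]
The map $\psi$ induces an isomorphism $O_{K,2}^\vee/O_{K,2}\to O_{L,2}^\vee/O_{L,2}$ that preserves $\mathrm{tr}(xy)\bmod\mathbb{Z}_2$. The first group is $\langle a\rangle\oplus\langle b\rangle$, where $a=\frac121_R$ has order $2$, $b=\frac{\pi}{2\mu}$ has order $2$ or $4$ as $\mu$ is odd or even, and $\mathrm{tr}(a^2)=\frac12$, $\mathrm{tr}(ab)=0$, $\mathrm{tr}(b^2)=\frac1{2\mu}$. By Lemma~\ref{lem:finite}, modulo $O_{L,2}$, either $\psi(a)\equiv a'$ and $\psi(b)\equiv\pm b'$, or $\mu$ is odd, $\psi(a)\equiv b'$ and $\psi(b)\equiv a'$. In each case $m_{\sigma\tau}$ is integral by \eqref{eq:three}.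
\end{proof}

\subsection{Degree congruent to $2$ modulo $4$}

Now $1/n$ has a denominator $2$, and the finite group has a third generator $y$. What happens depends on whether $\varphi$ respects it: if it does, the argument of Lemma~\ref{lem:odd} still works, and if it does not, an even $\beta$ is allowed and the denominators are small.

\begin{lemma}\label{lem:two}
Let $d$ be even and $n\equiv2\bmod4$. Then one of the following holds at $p=2$:
\begin{enumerate}
\item[(I)] for every odd $\beta$ all $m_{\sigma\tau}$ are integral;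
\item[(II)] for every even $\beta$, $v(m_{\sigma\tau})\ge-1$ always, and $v(m_{\sigma\tau})\ge0$ if $\sigma\notin S$ and $\tau\notin S'$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The finite group.} Choose $x_0\in E$ with $\mathrm{tr}(x_0)=1$, and put
\[
y=x_0-\tfrac1n,\qquad h=a-x_0 .
\]
Since $\mathrm{tr}(h)=\mathrm{tr}(b)=0$, the elements $y,h,b$ lie in $D_K$. We have $O_{K,2}^\vee=O_{K,2}+\mathbb{Z}_2a+\mathbb{Z}_2b=O_{K,2}^0+\mathbb{Z}_2x_0+\mathbb{Z}_2h+\mathbb{Z}_2b$, and projecting to trace zero gives $D_K=O_{K,2}^0+\mathbb{Z}_2y+\mathbb{Z}_2h+\mathbb{Z}_2b$. Modulo $O_{K,2}^0$ the orders of $y,h,b$ divide $2,\,2,\,2^{v_2(d)-1}$: indeed $2y=2x_0-\frac2n$ with $\frac2n\in\mathbb{Z}_2$, $2h=1_R-2x_0$, and $2\mu b=\pi$ with $v(2\mu)=v_2(d)-1$. As $|D_K/O_{K,2}^0|=2^{v_2(nd)}=2^{1+v_2(d)}$,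
\[
D_K/O_{K,2}^0=\langle y\rangle\oplus\langle h\rangle\oplus\langle b\rangle
\]
with exactly these orders.

\emph{The quadratic form.} For $x\in O_{K,2}$ we have $\mathrm{tr}(x^2)\equiv(\mathrm{tr}\,x)^2\bmod2$. So for $x\in D_K$, $o\in O_{K,2}^0$ the numbers $\mathrm{tr}((x+o)^2)-\mathrm{tr}(x^2)=2\mathrm{tr}(xo)+\mathrm{tr}(o^2)$ lie in $2\mathbb{Z}_2$, and $Q(x)=\mathrm{tr}(x^2)\bmod2\mathbb{Z}_2$ is well defined on $D_K/O_{K,2}^0$. It is preserved by $\varphi$. Since $\mathrm{tr}(x_0^2)$ is odd and $ax_0=bx_0=0$,
\[
Q(y)=\mathrm{tr}(x_0^2)-\tfrac1n\equiv1-\tfrac1n,\qquad Q(h)=\tfrac12+\mathrm{tr}(x_0^2)\equiv\tfrac32,\qquad Q(b)=\tfrac1{2\mu},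
\]
and $\mathrm{tr}(yh)=-\mathrm{tr}(x_0^2)\in\mathbb{Z}_2$, $\mathrm{tr}(yb)=\mathrm{tr}(hb)=0$. So $y,h,b$ are pairwise orthogonal modulo $1$, and $Q$ is additive on the decomposition above. If $\mu\equiv3\bmod4$, then $Q(b)\equiv\frac32$, because $\frac1{2\mu}-\frac32=\frac{1-3\mu}{2\mu}\in2\mathbb{Z}_2$. If $\mu$ is even, then $Q(2b)=\frac2\mu\equiv1$. The same formulas hold for $L$, with $x_0',y',h',b'$.

\emph{A formula for $m_{\sigma\tau}$.} Let $(g_k)$ be a basis of $O_{K,2}^0$ and $(g_k^*)$ the dual basis of $D_K$. The basis $1,(g_k)$ of $K_2$ has dual basis $\frac1n,(g_k^*)$, so \eqref{eq:mdual} gives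
\begin{equation}\label{eq:mtensor}
m_{\sigma\tau}=\frac\beta n+\sum_k\sigma(g_k)\,\tau(\varphi(g_k^*)).
\end{equation}
We want to replace the sum by three terms. Identify $O_{K,2}^0\otimes D_L$ with $\mathrm{Hom}(D_K,D_L)$ by letting $g\otimes w$ act as $x\mapsto\mathrm{tr}(gx)w$. Then $\sum_kg_k\otimes\varphi(g_k^*)$ corresponds to $\varphi$, and $O_{K,2}^0\otimes O_{L,2}^0$ to $\mathrm{Hom}(D_K,O_{L,2}^0)$. So it suffices to approximate $\varphi$ modulo $O_{L,2}^0$. Consider the elements
\[
f_y=-ny=1-nx_0,\qquad f_h=2h=1_R-2x_0,\qquad f_b=2\mu b=\pi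
\]
of $O_{K,2}^0$ and the map
\[
T(x)=\mathrm{tr}(f_yx)\,\varphi(y)+\mathrm{tr}(f_hx)\,\varphi(h)+\mathrm{tr}(f_bx)\,\varphi(b).
\]
We claim that $\varphi-T$ maps $D_K$ into $O_{L,2}^0$.
\begin{itemize}
\item For $x\in O_{K,2}^0$ the three coefficients are divisible by $2$, $2$, $2\mu$, which annihilate $\varphi(y)$, $\varphi(h)$, $\varphi(b)$ modulo $O_{L,2}^0$; and $\varphi(x)\in O_{L,2}^0$.
\item For $x=y$: $\mathrm{tr}(f_yy)=1-n\,\mathrm{tr}(x_0^2)$ is odd, $\mathrm{tr}(f_hy)=2\mathrm{tr}(hy)$ is even, $\mathrm{tr}(f_by)=0$. So $T(y)\equiv\varphi(y)$.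
\item For $x=h$: $\mathrm{tr}(f_yh)=-n\,\mathrm{tr}(yh)$ is even, $\mathrm{tr}(f_hh)=1+2\mathrm{tr}(x_0^2)$ is odd, $\mathrm{tr}(f_bh)=\mathrm{tr}(\pi a)=0$. So $T(h)\equiv\varphi(h)$.
\item For $x=b$: $\mathrm{tr}(f_yb)=\mathrm{tr}(f_hb)=0$ and $\mathrm{tr}(f_bb)=\mathrm{tr}(\tfrac121_R)=1$. So $T(b)=\varphi(b)$.
\end{itemize}
Hence, modulo integral terms, the sum in \eqref{eq:mtensor} is $\sigma(f_y)\tau(\varphi(y))+\sigma(f_h)\tau(\varphi(h))+\sigma(f_b)\tau(\varphi(b))$. Since $n\varphi(y)$ and $2\varphi(h)$ lie in $O_{L,2}^0$, we obtain, modulo integral terms,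
\begin{equation}\label{eq:four}
m_{\sigma\tau}\equiv\Bigl[\tau(\varphi(y))+\frac\beta n\Bigr]+\sigma(1_R)\,\tau(\varphi(h))+\sigma(\pi)\,\tau(\varphi(b)).
\end{equation}
Here $\varphi(y),\varphi(h),\varphi(b)$ matter only modulo $O_{L,2}^0$.

\emph{Two types.} Let $b_*'$ be the element of order $2$ in $\langle b'\rangle$, that is, $b_*'=b'$ if $\mu$ is odd and $b_*'=2b'$ if $\mu$ is even. As $\varphi(y)$ has order $2$ modulo $O_{L,2}^0$,
\[
\varphi(y)\equiv uy'+wh'+w'b_*'\bmod O_{L,2}^0,\qquad u,w,w'\in\{0,1\}.
\]

\emph{Type I: $u=1$.} As $Q(\varphi(y))=Q(y)=Q(y')$, we have $\frac32w+w'Q(b_*')\equiv0\bmod2$ with $Q(b_*')=\frac32$ ($\mu$ odd) or $1$ ($\mu$ even). For $(w,w')=(1,0)$, $(0,1)$, $(1,1)$ the left side modulo $2$ is $\frac32,\frac32,1$ if $\mu$ is odd, and $\frac32,1,\frac12$ if $\mu$ is even. So $w=w'=0$ and $\varphi(y)\equiv y'$. (Values modulo $1$ would leave other possibilities.) For odd $\beta$ the bracket in \eqref{eq:four} is $\equiv\tau(x_0')+\frac{\beta-1}n$, which is integral because $\beta-1$ is even and $v_2(n)=1$. Next, $\mathrm{tr}(y^2)\equiv\frac12\bmod1$,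 so the orthogonal complement of $y$ modulo $1$ is $\langle h,b\rangle$, and $\varphi$ maps it onto $\langle h',b'\rangle$. These groups are as in Lemma~\ref{lem:finite} with $\alpha=h$, $\alpha'=h'$, since $\mathrm{tr}(h^2)\equiv\frac12\bmod1$. Thus either $\varphi(h)\equiv h'$ and $\varphi(b)\equiv\pm b'$, or $\mu$ is odd, $\varphi(h)\equiv b'$ and $\varphi(b)\equiv h'$. As $\tau(h')=\tau(a')-\tau(x_0')$ differs from $\tau(a')$ by an integral element, \eqref{eq:four} and \eqref{eq:three} show that $m_{\sigma\tau}$ is integral. This is case (I).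

\emph{Type II: $u=0$.} Let $\beta$ be even, so $\beta/n\in\mathbb{Z}_2$. The bracket in \eqref{eq:four} is then, up to integral terms, $w\tau(h')+w'\tau(b_*')$. It is integral for $\tau\notin S'$. For $\tau\in S'$ it has $v\ge-1$: $v(\tau(h'))\ge-1$, and $b_*'=\frac1{2\pi'}$ with $\pi'$ a unit if $\mu$ is odd, $b_*'=\frac1{\pi'}$ if $\mu$ is even. The other two terms of \eqref{eq:four} vanish for $\sigma\notin S$. Let $\sigma\in S$. The second term has $v\ge-1$ because $2\varphi(h)\in O_{L,2}$. If $\mu$ is odd, $2\varphi(b)\in O_{L,2}$ and the third term has $v\ge-1$. If $\mu$ is even, $\varphi(b)$ is modulo $O_{L,2}^0$ a combination of $y',h'$, whose images under $\tau$ have $v\ge-1$, and of $b'$, whose image has $v\ge-\frac32$; since $v(\sigma(\pi))=\frac12$, the third term again has $v\ge-1$. This is case (II).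
\end{proof}

\section{Proof of Theorem~\ref{thm:all}}\label{sec:all}

\subsection{Parts (a) and (b)}

By Lemma~\ref{lem:disc} the standing assumptions hold. Moreover $n\ge5$ whenever $d$ is even, since then $L$ is not tame. Theorem~\ref{thm:octic} covers $n=8$, so let $n\ne8$.

\paragraph{Choice of $\beta$ and denominators.} By the Chinese remainder theorem choose $\beta$ with $|\beta|\le n/2$ such that the congruence of Lemma~\ref{lem:general} holds for every $p\mid n$; but if $n\in\{6,10\}$ and $d$ is even, replace the congruence at $p=2$ (which is one modulo $2$) by the parity required in Lemma~\ref{lem:two}: $\beta$ odd in case (I), $\beta$ even in case (II). Define $g_p\ge1$ as follows.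
\begin{itemize}
\item For $p\mid\gcd(n,d)$ let $g_p=p^{v_p(d)}$, except that for $n\in\{6,10\}$ and $p=2$ we put $g_2=1$ in case (I) and $g_2=4$ in case (II).
\item For all other $p$ let $g_p=1$.
\end{itemize}
Then $\sum_{\sigma,\tau}v(m_{\sigma\tau})\ge-2(n-1)v_p(g_p)$ at every $p$. Indeed, if $p\nmid d$, all entries are integral by Lemma~\ref{lem:general}. If $p\mid d$ and $p\nmid n$, they are integral by Lemma~\ref{lem:coprime} ($p$ odd) or Lemma~\ref{lem:odd} ($p=2$). Let $p\mid\gcd(n,d)$. If $p=2$ and $n\in\{6,10\}$, then by Lemma~\ref{lem:two} all entries are integral in case (I), and in case (II) we have $v\ge-1$ at the $4n-4$ exceptional pairs \eqref{eq:count} and $v\ge0$ at the others. Otherwise Lemma~\ref{lem:general} gives $v\ge-\frac12v_p(d)$ at the exceptional pairs and $v\ge0$ at the others.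

Suppose now that $K\not\cong L$. By Lemma~\ref{lem:galois} all $n^2$ pairs form one orbit, and Lemma~\ref{lem:amgm} together with \eqref{eq:size} gives
\begin{equation}\label{eq:five}
A:=\frac{n-1+\beta^2}{n^2}\ \ge\ G^{-4(n-1)/n^2},\qquad G=\prod_pg_p .
\end{equation}
We contradict \eqref{eq:five} in every case. Note that $A\le\frac14+\frac{n-1}{n^2}$, whose right side decreases with $n$, and that the odd part of $G$ divides the product of the odd primes dividing $n$.

\paragraph{Case $g_2=1$.} Here $G\le n$, and $G=1$ if $n=4$.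
\begin{itemize}
\item $n=3$: $|\beta|\le1$, $A\le\frac13<3^{-8/9}\le G^{-8/9}$.
\item $n=4$: $A\le\frac7{16}<1$.
\item $n=5$: $|\beta|\le2$, $A\le\frac8{25}<5^{-16/25}$. The last inequality is equivalent to $2^{75}<5^{34}$; and $2^{75}=(2^9)^8\cdot2^3<(5^4)^8\cdot5^2$.
\item $n=6$: $G\le3$ and $A\le\frac{14}{36}=\frac7{18}<3^{-2/3}<3^{-5/9}$, as $(\frac7{18})^3=\frac{343}{5832}<\frac19$.
\item $n=7$: $|\beta|\le3$, $A\le\frac{15}{49}<\frac13<7^{-1/2}<7^{-24/49}$.
\item $n\ge9$: $A\le\frac14+\frac8{81}<0.35$. On the other side $G^{-4(n-1)/n^2}\ge n^{-4/n}\ge9^{-4/9}$, because $n^{-4/n}$ increases for $n\ge3$, and $9^{-4/9}=\frac13\cdot3^{1/9}>\frac13\cdot1.05=0.35$, as $1.05^9<1.6<3$.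
\end{itemize}

\paragraph{Case $g_2>1$.} Here $n$ and $d$ are even, so $n\ge6$; for $n\in\{6,10\}$ we are in case (II).
\begin{itemize}
\item $n=6$: $\beta\in\{0,\pm2\}$, so $A\le\frac9{36}=\frac14$. And $G\le12$ with $12^{-5/9}>\frac14$, since $12^5=248832<262144=4^9$.
\item $n=10$: $|\beta|\le4$, so $A\le\frac{25}{100}=\frac14$. And $G\le20$ with $20^{-9/25}>\frac14$, since $20^9<2^{45}<4^{25}$.
\item $n=12$: $G\le8\cdot3=24$ and $A\le\frac{47}{144}<\frac13<24^{-1/3}<24^{-11/36}$.
\item $n=14$: $G\le8\cdot7<2^6$ and $A\le\frac{62}{196}<\frac8{25}$. And $G^{-13/49}>2^{-78/49}>2^{-8/5}>\frac8{25}$, the last step because $5^{10}=9765625>8388608=2^{23}$.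
\item $n\ge16$: $G\le8\cdot\frac n2=4n$, so $G^{-4(n-1)/n^2}\ge(4n)^{-4/n}\ge64^{-1/4}=2^{-3/2}>\frac13$, as $(4n)^{-4/n}$ increases with $n$; while $A\le\frac14+\frac{15}{256}<\frac13$.
\end{itemize}
So $K\cong L$, which proves (a) and (b). \qed

\subsection{Part (c)}

By (a) and (b), $K\cong L$, and composing $\varphi$ with an isomorphism we may assume $L=K$, $I=J$. Choose $\beta$ with $|\beta|\le n/2$ satisfying the congruences of Lemma~\ref{lem:general} for all $p\mid n$. Since $\gcd(n,d)=1$, every prime is covered by the integrality statement of Lemma~\ref{lem:general} ($p\nmid d$), Lemma~\ref{lem:coprime} ($p\mid d$ odd) or Lemma~\ref{lem:odd} ($p=2\mid d$). So all $m_{\sigma\tau}$ are algebraic integers. By Lemma~\ref{lem:galois} the group $H=S_n$ acts diagonally, and the $n(n-1)$ off-diagonal pairs form one orbit. If the off-diagonal entries were not all zero, Lemma~\ref{lem:amgm} with all $c_p=0$ would show that their squares sum to at least $n(n-1)$. But the sum is at most $n-1+\frac{n^2}4$, and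
\[
n(n-1)-(n-1)-\frac{n^2}4=(n-1)^2-\frac{n^2}4=\frac{(n-2)(3n-2)}4>0 .
\]
So they vanish. By \eqref{eq:size} the diagonal entries are all equal to $\beta$ and $n\beta^2=n-1+\beta^2$. Hence $\beta=\pm1$, $\psi_\beta=\beta\cdot\mathrm{id}$ and $\varphi=\pm\mathrm{id}$. This proves (c) and completes the proof of Theorem~\ref{thm:all}. \qed

\begin{thebibliography}{1}

\bibitem{MSRG}
Guillermo Mantilla-Soler, Carlos Rivera-Guaca,
\emph{A proof of a conjecture on trace-zero forms and shapes of number fields},
arXiv:1907.09134 (2019).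

\end{thebibliography}

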